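\title{Dean knots with monic Alexander polynomial are fibered}

\begin{abstract}
The Dean knot $K(p,q\,|\,r,rs)$ is obtained from the $(p,q)$ torus knot by inserting $s$ full twists on $r$ adjacent strands. We prove the conjecture of Hirasawa and Murasugi that such a knot is fibered if and only if its Alexander polynomial is monic. The knot group has a presentation whose Alexander matrix reduces to a $2\times2$ matrix of sums of group elements. A lemma on lattice points in a strip shows that one of the two products in its determinant dominates the other, in highest and in lowest degree. This gives the leading coefficient and the degree of the Alexander polynomial explicitly. When the leading coefficient is $\pm1$, it also makes the matrix invertible over the Novikov completions of the group ring, and this forces the knot to be fibered.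
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\sigma_1,\dots,\sigma_{p-1}$ be the standard Artin generators of the braid group on $p$ strands. For integers $p>r>1$ and nonzero integers $q,s$ with $\gcd(p,q)=1$, the \emph{Dean knot} $K(p,q\,|\,r,rs)$ is the closure of the braid
\begin{equation}\label{eq:braid}
(\sigma_{p-1}\sigma_{p-2}\cdots\sigma_1)^{q}\,(\sigma_1\sigma_2\cdots\sigma_{r-1})^{rs}.
\end{equation}
The first factor closes up to the $(p,q)$ torus knot, and $(\sigma_1\cdots\sigma_{r-1})^{r}$ is the full twist on the first $r$ strands. So the Dean knot is a torus knot with $s$ full twists inserted on $r$ adjacent strands. We take $\sigma_i$ to be a positive crossing; the other convention replaces every knot by its mirror image, which changes nothing below.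

Let $K$ be a knot with group $G=\pi_1(S^3\setminus K)$ and abelianization $\varphi\colon G\to\mathbb Z$. The knot is \emph{fibered} if its exterior is a fiber bundle over the circle inducing $\varphi$ on fundamental groups; the fiber $F$ is then a Seifert surface of minimal genus. The Alexander polynomial $\Delta\in\mathbb Z[t^{\pm1}]$ is the order of the $\mathbb Z[t^{\pm1}]$-module $H_1(\ker\varphi)$. It is defined up to a factor $\pm t^{j}$, and we write $\doteq$ for equality up to such a factor. Its degree $\deg\Delta$ is the difference of the highest and the lowest exponent, its leading coefficient is defined up to sign, and $\Delta$ is \emph{monic} if the leading coefficient is $\pm1$. For a fibered knot $\ker\varphi=\pi_1(F)$, and $\Delta$ is the characteristic polynomial of the monodromy on $H_1(F)$. Hence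
\begin{equation}\label{eq:fiberedmonic}
K\text{ fibered}\quad\Longrightarrow\quad \Delta\text{ is monic and }\deg\Delta=2\cdot\operatorname{genus}(K).
\end{equation}
The converse direction is of a different nature. By Stallings' fibration theorem, recalled in Section~\ref{sec:novikov}, a knot is fibered as soon as the group $\ker\varphi$ is finitely generated, while $\Delta$ sees only the abelianization of this group.

If $q$ and $s$ are positive, \eqref{eq:braid} is a positive braid in which every generator occurs, and the closure of such a braid is fibered \cite{Stallings78}. If the twisting goes against the torus knot, fiberedness can fail: we shall see that $K(3,4\,|\,2,-4)$ has $\Delta\doteq 2t^2-3t+2$. Hirasawa and Murasugi conjectured that a non-monic polynomial is the only obstruction: \emph{a Dean knot is fibered if and only if its Alexander polynomial is monic}; see \cite{Stoimenow}. They established this when $q=kp+1$ or $q=kp-1$ for some integer $k$, with $r$ and $s$ arbitrary, and when $r=p-1$, with $q$ and $s$ arbitrary; in particular for $p=3$. We prove the conjecture in general.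

\begin{theorem}\label{thm:main}
Let $p>r>1$ be integers, and let $q,s$ be nonzero integers with $\gcd(p,q)=1$. Then $K(p,q\,|\,r,rs)$ is fibered if and only if the leading coefficient of its Alexander polynomial is $\pm1$.
\end{theorem}

The proof computes the leading coefficient. Since $K(p,-q\,|\,r,-rs)$ is the mirror image of $K(p,q\,|\,r,rs)$ up to orientation (Lemma~\ref{lem:mirror}), the essential case is $q>0>s$. In this case put $N=r|s|$, and define $k_0$ and $l_0$ by
\[
0<k_0<p,\qquad qk_0\equiv r \pmod p,\qquad l_0=(qk_0-r)/p .
\]
Then $0\le l_0<q$, because $-p<qk_0-r<pq$. For $0\le k\le p$ and $0\le l\le q$ let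
\begin{align*}
f(k)&=\#\{\,0\le i<k:\ qi\bmod p<r\,\},\\
h(l)&=\#\{\,0\le i<p:\ qi\bmod p<r,\ \lfloor qi/p\rfloor<l\,\},
\end{align*}
and put $m=f(k_0)$. Finally, let
\begin{itemize}
\item $M'$ be the maximum of $qk-Nf(k+1)$ over $0\le k<k_0$, attained for exactly $n'$ values of $k$;
\item $M''$ be the maximum of $pl-Nh(l+1)$ over $l_0\le l<q$, attained for exactly $n''$ values of $l$.
\end{itemize}
The first sequence describes a walk that gains $q$ at every step and loses $N$ whenever the multiple $qi$ of $q$ falls into the window $\{0,\dots,r-1\}$ modulo $p$. The gain comes from the torus knot, the loss from the negative twisting.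

\begin{theorem}\label{thm:formula}
If $qs>0$, then $K(p,q\,|\,r,rs)$ is fibered. If $q>0>s$, then the leading coefficient of $\Delta$ has absolute value $n'n''$, the knot is fibered if and only if $n'=n''=1$, and
\[
\deg\Delta=2(M'+M'')+N(2m+r+1)-2qk_0-pq+p+q+1,
\]
which equals twice the genus when the knot is fibered.
\end{theorem}

Thus a Dean knot fails to be fibered only through an exact tie between gain and loss. Ties are excluded when the twisting is strong, or for reasons of divisibility.

\begin{corollary}\label{cor:sufficient}
The knot $K(p,q\,|\,r,rs)$ is fibered if \textup{(i)} $r|s|\ge p|q|$, or \textup{(ii)} $\gcd(pq,rs)=1$ and $|q|\ge r$.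
\end{corollary}

In Section~\ref{sec:group} we cut the knot complement along the torus that carries the torus knot and obtain a presentation with three generators and two relators. Fox calculus turns it into a $2\times2$ matrix whose entries $P',P'',Q',Q''$ are sums of group elements with positive coefficients (Section~\ref{sec:matrix}). The key fact, Proposition~\ref{prop:dominance}, is that in the determinant $P'Q''-P''Q'$ the first product strictly dominates the second at both ends. Section~\ref{sec:example} runs the whole argument for the knots $K(3,4\,|\,2,2s)$. Section~\ref{sec:novikov} deduces the theorems from Proposition~\ref{prop:dominance}. Sections~\ref{sec:strip} and~\ref{sec:heights} prove that proposition, by an induction on lattice points in a strip that follows the Euclidean algorithm.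

\section{A presentation of the knot group}\label{sec:group}

\begin{lemma}\label{lem:mirror}
The knot $K(p,-q\,|\,r,-rs)$ is the mirror image of $K(p,q\,|\,r,rs)$, up to orientation.
\end{lemma}

\begin{proof}
The mirror image of the closure of a braid word is the closure of the word with each $\sigma_i$ replaced by $\sigma_i^{-1}$. Reading a braid word backward only reverses the orientation of its closure: for vertical strands in the $(x,y)$-plane, the rotation $(x,y,z)\mapsto(x,-y,-z)$ reverses the order of the letters, keeps the index of each letter, and keeps each crossing, since it exchanges over- and under-strand and changes the signs of the slopes. Both operations together turn \eqref{eq:braid} into $(\sigma_1\cdots\sigma_{r-1})^{-rs}(\sigma_{p-1}\cdots\sigma_1)^{-q}$, which is conjugate to the braid that defines $K(p,-q\,|\,r,-rs)$.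
\end{proof}

From now on $q>0>s$, $N=r|s|$, and $K=K(p,q\,|\,r,rs)$. Let $\iota_k=1$ if $qk\bmod p<r$ and $\iota_k=0$ otherwise. Define positive words
\[
w_V(a,x)=\prod_{k=0}^{p-1}x^{\iota_k}a,\qquad w_W(b,x)=\prod_{l=0}^{q-1}x^{\,h(l+1)-h(l)}\,b .
\]
Let $g_V(a,x)=\prod_{k<k_0}x^{\iota_k}a$, and let $g_W(b,x)$ be the prefix of $w_W$ that precedes its $(l_0+1)$-st letter $b$.

\begin{proposition}\label{prop:presentation}
The group $G$ of $K$ has the presentation
\begin{equation}\label{eq:presentation}
G=\bigl\langle a,b,c\ \big|\ w_V(a,x)=w_W(b,x),\ \ g_V(a,x)=g_W(b,x)\,c\bigr\rangle,\qquad\text{where } x=c^{s},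
\end{equation}
and the abelianization satisfies $\varphi(a)=q$, $\varphi(b)=p$, $\varphi(c)=r$, $\varphi(x)=-N$.
\end{proposition}

Deleting $x$ from the first relation gives the relation $a^p=b^q$ of the torus knot group, which comes from cutting $S^3$ along the torus. The twisted knot no longer lies on the torus. But the twisting is a surgery on an unknotted circle $C$, and the complement of the torus knot together with $C$ still splits along the torus. We compute its group first and perform the surgery at the end.

\begin{proof}
\emph{Step 1: the torus knot.} Write $S^3=V\cup_TW$ with solid tori $V,W$, and $T=\mathbb R^2/\Gamma$ with coordinates $(\xi,\eta)$, where $\Gamma=\mathbb Z\mu+\mathbb Z\lambda$, the vector $\mu=(p,0)$ bounds a disk in $V$, and $\lambda=(-q,1)$ bounds a disk in $W$. ``Upward'' means increasing $\eta$. Let $K_0$ be the image of the lines $\xi\in\mathbb Z$, oriented upward. Since $\gcd(p,q)=1$, it is a single closed curve, of class $(0,p)=p\lambda+q\mu$. Orient the cores of $V$ and $W$ by $\lambda$ and $\mu$.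

The circles $\eta=\mathrm{const}$ bound the meridian disks of $V$, each carries $p$ equally spaced points of $K_0$, and relative to the curves parallel to $\lambda$ these points rotate by $q/p$ of a turn as $\eta$ grows by $1$. Slide the points into a short row along the circle. A rotation by $1/p$ of a turn moves $p-1$ of them one place along the row and carries the last one to the other end, past all the others on one side. Orient $S^3$ so that these crossings are positive. Then the rotation is $\sigma_{p-1}\cdots\sigma_1$ or $\sigma_1\cdots\sigma_{p-1}$, depending on whether the row is placed at the front or at the back of the circle, and we choose the placement that gives $\sigma_{p-1}\cdots\sigma_1$. So $K_0$ is the closure of $(\sigma_{p-1}\cdots\sigma_1)^q$. The linking number of $K_0$ with its push-off along $T$ is $pq\operatorname{lk}(\operatorname{core}V,\operatorname{core}W)$, and it is positive because all crossings of the rotating $2p$ strands are positive. Hence $\operatorname{lk}(\operatorname{core}V,\operatorname{core}W)=1$.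

\emph{Step 2: twisting as surgery.} The strands $1,\dots,r$ are consecutive on the circle $\eta=0$. Integer translations in $\xi$ preserve the whole picture, so we may take them to be the strands crossed by the arc
\[
\alpha=\{\eta=0,\ \tfrac12\le\xi\le r+\tfrac12\},\qquad\text{with endpoints }\alpha^-=(\tfrac12,0),\ \ \alpha^+=(r+\tfrac12,0).
\]
In a collar $T\times[-1,1]$ of $T$ let $D=\alpha\times[-\epsilon_0,\epsilon_0]$, $C=\partial D$, $D_V=D\cap V$, $D_W=D\cap W$, and orient $C$ so that $\operatorname{lk}(K_0,C)=r$. The knot $K$ arises from $K_0$ by $s$ positive full twists along $D$. Let $\mu_C,\lambda_C$ be the meridian and the $0$-framed longitude of $C$. Twisting along $D$ is surgery on $C$ along a slope $\mu_C\lambda_C^{\,n}$, and linking numbers determine $n$. For curves $J_1,J_2$ disjoint from $C$, the class of $J_2$ in $H_1(S^3\setminus(J_1\cup C))=\mathbb Z^2$ is $(\operatorname{lk}(J_2,J_1),\operatorname{lk}(J_2,C))$, and the surgery kills $(n\operatorname{lk}(C,J_1),1)$. So it changes $\operatorname{lk}(J_1,J_2)$ by $-n\operatorname{lk}(J_1,C)\operatorname{lk}(J_2,C)$. A positive full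 twist raises the linking number of two parallel strands by $1$. Hence $n=-s$, and the slope killed is $\mu_C\lambda_C^{-s}$.

\emph{Step 3: two handlebodies.} The complement of $K_0\cup C$ is the union of $V'=V\setminus(K_0\cup C)$ and $W'=W\setminus(K_0\cup C)$, which meet in $T'=T\setminus(K_0\cup\{\alpha^-,\alpha^+\})$. Fix small numbers $0<\epsilon''\ll\epsilon'\ll\epsilon\ll1$. Let $\Sigma_V$ be a meridian disk of $V$ with boundary $\eta=\frac12$, and let $\Sigma_W$ be a meridian disk of $W$ whose boundary lifts to the lines
\[
\xi+q\eta\in\tfrac12-\epsilon+p\mathbb Z .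
\]
These lines meet $\eta=0$ in $\xi\in\frac12-\epsilon+p\mathbb Z$, so they miss $\alpha$; this uses $r<p$. Take both disks to be products in the collar; then they miss $D$. Cutting $V$ along $\Sigma_V$ gives a ball. Removing from it the disk $D_V$, which is attached to the boundary along the arc $\alpha$, and the arcs of $K_0$ on the boundary leaves a contractible space. Therefore $\pi_1(V')$ is free on two generators $a,x$, and a loop in $V'$ is represented by the word that records $a$ and $x$ for its upward crossings of $\Sigma_V$ and $D_V$ (inverses for downward crossings). In the same way $\pi_1(W')$ is free on $b,\bar x$, dual to $\Sigma_W$ and $D_W$; crossing $\partial\Sigma_W$ upward is crossing it in the direction of $\mu$, as both increase $\xi+q\eta$. A path on $T'$ can be read on either side.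

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=1.7]
\begin{scope}
\clip (-2.2,-0.3) rectangle (3.2,3.25);
\foreach \x in {-2,...,3} \draw[gray] (\x,-0.3)--(\x,3.25);
\foreach \y in {0.5,1.5,2.5} \draw[dashed] (-2.2,\y)--(3.2,\y);
\foreach \n in {-1,...,5} \draw[dotted,thick] (4.1+3*\n,-1)--(-15.9+3*\n,4);
\foreach \y in {0,...,3} \foreach \n in {-1,...,5} \draw[line width=1.6pt] (0.5-4*\y+3*\n,\y)--(2.5-4*\y+3*\n,\y);
\end{scope}
\draw[->,thick] (0.65,-0.07)--(0.65,2.94);
\node[below] at (0.68,-0.05) {$\ast$};
\node[right] at (0.62,1.88) {$\ast'$};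
\fill (0.65,1.93) circle (1pt);
\foreach \y/\n in {0/x,0.5/a,1/x,1.5/a,2.5/a} \node at (-2.5,\y) {$\n$};
\foreach \y/\n in {0/x,0.61/b,1/x,1.36/b,2.11/b,2.86/b} \node at (3.5,\y) {$\n$};
\end{tikzpicture}
\caption{The universal cover of the torus $T$ for $p=3$, $q=4$, $r=2$. Gray vertical lines: the torus knot $K_0$. Thick segments: the arc $\alpha$. Dashed lines: $\partial\Sigma_V$. Dotted lines: $\partial\Sigma_W$. The arrow is the core loop of the annulus $T\setminus K_0$. Read from the bottom, its crossings spell $w_V=xaxaa$ in $V$ (left margin) and $w_W=xbxbbb$ in $W$ (right margin). The part from $\ast$ to $\ast'$ spells $g_V=xaxa$ and $g_W=xbxb$.}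
\label{fig:torus}
\end{figure}

\emph{Step 4: the loops of $T'$.} The annulus $T\setminus K_0$ is the strip $0<\xi<1$ modulo the translation $(0,p)$. In this strip the two punctures are $\alpha^-=(\frac12,0)$ and $\alpha^++k_0\lambda+l_0\mu=(\frac12,k_0)$. Take the base point $\ast=(\frac12+\epsilon',-\epsilon'')$, put $\ast'=(\frac12+\epsilon',k_0-\epsilon'')$, and let $\gamma$ be the vertical path from $\ast$ to $\ast'$; see Figure~\ref{fig:torus}. The vertical line through $\ast$ passes to the right of both punctures. So $\pi_1(T',\ast)$ is generated by the vertical core loop from height $-\epsilon''$ to height $p-\epsilon''$, a small loop around $\alpha^-$, and a small loop at $\ast'$ around $(\frac12,k_0)$, conjugated by $\gamma$.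

The translate of $\alpha$ by $k\lambda+n\mu$ lies at height $k$ over the interval $[\frac12-qk+pn,\ \frac12-qk+pn+r]$. It meets the line $\xi=\frac12+\epsilon'$ if and only if
\begin{equation}\label{eq:crossing}
0\le qk-pn<r .
\end{equation}
So the core loop crosses $\alpha$ at height $k$ exactly when $\iota_k=1$. It crosses $\partial\Sigma_V$ at the heights $k+\frac12$, and so it reads $w_V(a,x)$ in $V'$. It crosses $\partial\Sigma_W$ at the heights $(pl-\epsilon-\epsilon')/q$ for $l=1,\dots,q$. The $l$-th of these lies below height $k$ if and only if $pl\le qk$, so exactly $\lfloor qk/p\rfloor$ letters $b$ precede a crossing of $\alpha$ at height $k$. By the definition of $h$, the loop reads $w_W(b,\bar x)$ in $W'$.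

The path $\gamma$ reads $g_V(a,x)$ in $V'$. In $W'$ it reads a prefix of $w_W$ with $\lfloor qk_0/p\rfloor=l_0$ letters $b$ and $m=f(k_0)$ letters $\bar x$. If $k\ge k_0$ and $\lfloor qk/p\rfloor=l_0$, then $qk\bmod p=qk-pl_0\ge r$, so no letter $\bar x$ occurs between the end of $\gamma$ and the next letter $b$. Hence this prefix is $g_W(b,\bar x)$.

Each small loop crosses $\alpha$ once and misses $\partial\Sigma_V$ and $\partial\Sigma_W$: the first because $\epsilon'\ll\epsilon$, the second because $qk_0\not\equiv0\pmod p$, so that no line of $\partial\Sigma_W$ comes near $(\frac12,k_0)$. Oriented to cross $\alpha$ upward, they read $x$ in $V'$ and $\bar x$ in $W'$. Van Kampen's theorem, applied to open thickenings of $V'$ and $W'$, gives $x=\bar x$ and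
\begin{equation}\label{eq:linkgroup}
\pi_1\bigl(S^3\setminus(K_0\cup C)\bigr)=\langle a,b,x\mid w_V=w_W,\ \ g_Vxg_V^{-1}=g_Wxg_W^{-1}\rangle .
\end{equation}
The linking numbers with $(K_0,C)$ are $a\mapsto(q,0)$, $b\mapsto(p,0)$, $x\mapsto(0,1)$. Indeed, linking with $C$ counts crossings of $D$, with upward crossings positive because $\operatorname{lk}(K_0,C)=r$; the loops $a$, $b$ are homologous to the cores in $V$, $W$; the loop $x$ is null-homologous in $V$; and $K_0$ is homologous to $q\operatorname{core}W$ in $W$ and to $p\operatorname{core}V$ in $V$.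

\emph{Step 5: meridian and longitude of $C$.} To perform the surgery we need $\mu_C$ and $\lambda_C$ as commuting elements of \eqref{eq:linkgroup}. The second relation says that $g_W^{-1}g_V$ commutes with $x$, which suggests the answer. On $T$ the point $\ast'$ equals $(r+\frac12+\epsilon',-\epsilon'')$. Translate the arcs $C\cap V$ and $C\cap W$ by $(\epsilon',-\epsilon'')$ to get paths $\beta_V\subset V'$ and $\beta_W\subset W'$ from $\ast'$ to $\ast$. They lie in the level $\eta=-\epsilon''$, so they avoid $D$ and $\Sigma_V$. Also $\beta_W$ avoids $\Sigma_W$, because on that level $\partial\Sigma_W$ has $\xi\in\frac12-\epsilon+q\epsilon''+p\mathbb Z$, which misses $[\frac12+\epsilon',r+\frac12+\epsilon']$. Therefore $g_V=[\gamma\beta_V]$, $g_W=[\gamma\beta_W]$, and $g_W^{-1}g_V=[\beta_W^{-1}\beta_V]$ is represented by the translate of $C$ by $(\epsilon',-\epsilon'')$.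

Let $\mathcal N$ be a tubular neighborhood of $C$ that is disjoint from $K_0$ and contains $\ast$, the small loop $x$ around $\alpha^-$, and the translates of $C$ by $(\sigma\epsilon',-\epsilon'')$ for $0\le\sigma\le1$. These translates miss $C$ and end at the push-off of $C$ in the direction $-\eta$, which is disjoint from $D$ and hence a $0$-framed longitude. So in $\pi_1(\mathcal N\setminus C,\ast)\cong\mathbb Z^2$ we have $g_W^{-1}g_V=\lambda_C^{\pm1}$, and $x=\mu_C$ since $\operatorname{lk}(x,C)=1$. The homology class of $g_W^{-1}g_V$ is $(qk_0-pl_0,\,m-m)=(r,0)$, which is the class of $\lambda_C$. So $g_W^{-1}g_V=\lambda_C$.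

\emph{Step 6: surgery.} Add a generator $c=g_W^{-1}g_V$ and the relation $x=c^s$. The second relation of \eqref{eq:linkgroup} now says that $c$ commutes with $c^s$ and is redundant. Eliminating $x$ gives \eqref{eq:presentation}. On homology the surgery kills $(-rs,1)$, so $\varphi$ is induced by $(i,j)\mapsto i+rsj$, and the stated values follow.
\end{proof}

\section{The Alexander matrix}\label{sec:matrix}

Recall Fox's free differential calculus. For a free group with basis $S$ and $\sigma\in S$, the derivative $\partial/\partial\sigma$ is the additive map on the integral group ring with $\partial\sigma'/\partial\sigma=\delta_{\sigma\sigma'}$ for $\sigma'\in S$ and $\partial(yz)/\partial\sigma=\partial y/\partial\sigma+y\,\partial z/\partial\sigma$ for group elements $y,z$. If $\sigma$ occurs in a word only with exponent $+1$, the derivative is the sum of the prefixes that precede the occurrences of $\sigma$. For a relator $R=yz^{-1}$ of $G$ one has $\partial R/\partial\sigma=\partial y/\partial\sigma-\partial z/\partial\sigma$ in $\mathbb ZG$, and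
\begin{equation}\label{eq:fundamental}
\sum_{\sigma\in S}\frac{\partial R}{\partial\sigma}\,(\sigma-1)=0\quad\text{in }\mathbb ZG .
\end{equation}
We call $\varphi(g)$ the \emph{height} of $g\in G$ and denote by $\zeta\mapsto\zeta^\varphi$ the ring map $\mathbb ZG\to\mathbb Z[t^{\pm1}]$, $g\mapsto t^{\varphi(g)}$. For a presentation of a knot group with $n$ generators and $n-1$ relators, the $(n-1)\times(n-1)$ minors of the matrix $(\partial R_i/\partial\sigma)^\varphi$ generate the principal ideal $(\Delta)$, and $\Delta\ne0$.

Let $\pi_k$ be the prefix of $w_V$ before its $(k+1)$-st letter $a$, and $\rho_l$ the prefix of $w_W$ before its $(l+1)$-st letter $b$. Counting letters gives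
\begin{equation}\label{eq:heights}
\varphi(\pi_k)=qk-Nf(k+1),\qquad\varphi(\rho_l)=pl-Nh(l+1).
\end{equation}
These are the sequences of Theorem~\ref{thm:formula}. Put
\[
P'=\sum_{0\le k<k_0}\pi_k,\qquad P''=\sum_{k_0\le k<p}\pi_k,\qquad Q'=\sum_{0\le l<l_0}\rho_l,\qquad Q''=\sum_{l_0\le l<q}\rho_l
\]
in $\mathbb ZG$. The derivatives of the two relators of \eqref{eq:presentation} with respect to $a,b$ form the rows $(P'+P'',\,-Q'-Q'')$ and $(P',\,-Q')$. Subtracting the second row from the first and exchanging the rows gives
\begin{equation}\label{eq:A}
A=\begin{pmatrix}P'&-Q'\\ P''&-Q''\end{pmatrix}.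
\end{equation}

\begin{lemma}\label{lem:det}
$(P'Q''-P''Q')^\varphi\doteq\Delta(t)\,\dfrac{t^r-1}{t-1}$.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the $2\times3$ matrix $(\partial R_i/\partial\sigma)^\varphi$, and let $D_a,D_b,D_c$ be its minors, indexed by the deleted column; $D_c=\pm\det A^\varphi$. Since $\Delta\neq0$, the kernel of $\mathcal F$ over $\mathbb Q(t)$ is a line. It contains $(D_a,-D_b,D_c)$ by Laplace expansion and $(t^q-1,t^p-1,t^r-1)$ by \eqref{eq:fundamental}. So the first vector is $\Lambda$ times the second for some $\Lambda\in\mathbb Q(t)$. The identity $t^{i}-1-t^{i-j}(t^j-1)=t^{i-j}-1$ and the Euclidean algorithm show that $t^p-1$ and $t^q-1$ generate the ideal $(t-1)$. Hence the minors generate $(\Lambda(t-1))$, and $\Delta\doteq\Lambda(t-1)$.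
\end{proof}

For $S\in\{P',P'',Q',Q''\}$ let $\operatorname{top}S$ and $\operatorname{bot}S$ be the largest and the smallest height of a summand, with $\operatorname{top}=-\infty$ and $\operatorname{bot}=+\infty$ for an empty sum; only $Q'$ can be empty. Thus $\operatorname{top}P'=M'$ and $\operatorname{top}Q''=M''$, attained by $n'$ and $n''$ summands. The extreme terms of $(P'Q'')^\varphi$ and $(P''Q')^\varphi$ could a priori cancel. The heart of the paper is that they never do.

\begin{proposition}\label{prop:dominance}
Put $\kappa=qk_0+pl_0+pq-p-q-N(2m+r+1)$. Then: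
\begin{enumerate}
\item[(a)] $\operatorname{top}P'+\operatorname{top}Q''>\operatorname{top}P''+\operatorname{top}Q'$;
\item[(b)] $\operatorname{bot}P'+\operatorname{bot}Q''=\kappa-M'-M''<\operatorname{bot}P''+\operatorname{bot}Q'$, and the smallest heights in $P'$ and $Q''$ are attained by exactly $n'$ and $n''$ summands.
\end{enumerate}
\end{proposition}

The proof occupies Sections~\ref{sec:strip} and~\ref{sec:heights}.

\begin{example}\label{ex:32}
A case with a known answer tests the presentation. For $K(3,2\,|\,2,-N)$ we have $k_0=1$, $l_0=0$, $w_W=xbxb$, so $P'=x$, $Q'=0$, $Q''=x+xbx$, and Lemma~\ref{lem:det} gives $\Delta\doteq(1+t^{3-N})/(1+t)$. Directly, $(\sigma_2\sigma_1)^2\sigma_1^{-N}=\sigma_1\sigma_2\sigma_1^{2-N}$ is conjugate to $\sigma_2\sigma_1^{3-N}$, whose closure is the $(2,3-N)$ torus knot, with this Alexander polynomial.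
\end{example}

\section{The knots $K(3,4\,|\,2,2s)$}\label{sec:example}

Let $p=3$, $q=4$, $r=2$, $N=2|s|$. Then $k_0=l_0=m=2$, and Figure~\ref{fig:torus} gives
\[
G=\langle a,b,c\mid xaxaa=xbxbbb,\ \ xaxa=xbxb\,c\rangle,\qquad x=c^s,
\]
with heights $4,3,2,-N$ for $a,b,c,x$. The entries of $A$ and the heights of their summands are
\[
\begin{array}{llll}
P'=x+xax, & P''=xaxa, & Q'=x+xbx, & Q''=xbxb+xbxbb,\\[2pt]
-N,\ 4-2N; & 8-2N; & -N,\ 3-2N; & 6-2N,\ 9-2N.
\end{array}
\]
Proposition~\ref{prop:dominance} can be read off. At the top, $\operatorname{top}P'\ge\operatorname{top}Q'$ and $\operatorname{top}Q''=\operatorname{top}P''+1$. At the bottom, $\operatorname{bot}P'\le\operatorname{bot}Q'+1$ and $\operatorname{bot}Q''=\operatorname{bot}P''-2$. So the leading coefficient of $\Delta$ is $\pm n'n''$, where $n''=1$, and $n'=2$ exactly when $-N=4-2N$.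

For $N=4$ we have $P'^\varphi=2t^{-4}$, $P''^\varphi=1$, $Q'^\varphi=t^{-4}+t^{-5}$, $Q''^\varphi=t^{-2}+t$, and
\[
t^6(P'Q''-P''Q')^\varphi=2t^3-t^2-t+2=(t+1)(2t^2-3t+2).
\]
So $\Delta\doteq2t^2-3t+2$, and $K(3,4\,|\,2,-4)$ is not fibered. With $M'=-4$, $M''=1$ the degree formula of Theorem~\ref{thm:formula} gives $-6+28-16-12+8=2$, as it should.

For $N\ne4$ the polynomial is monic, and we must show more. A Laurent polynomial is a unit of the ring $\mathbb Z((t^{-1}))$ of Laurent series in $t^{-1}$ exactly when its leading coefficient is $\pm1$. So ``monic'' means that $A^\varphi$ is invertible over $\mathbb Z((t^{-1}))$. To control $\ker\varphi$ and not only its abelianization, we invert $A$ itself, allowing infinite sums of group elements whose heights tend to $-\infty$. Take $N\ge6$. Then $P'=x(1+ax)$ with $\varphi(ax)=4-N<0$, and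
\[
P'^{-1}=\bigl(1-ax+(ax)^2-\cdots\bigr)x^{-1}
\]
is such a sum, with highest term at height $N$. Row reduction replaces $Q''$ by $Q''-P''P'^{-1}Q'$. All terms of the correction have height at most $(8-2N)+N+(-N)=8-2N$, below the single top term $xbxbb$ of $Q''$ at height $9-2N$. So the new entry is again a group element times $1-(\text{lower terms})$, and $A$ is invertible. With heights tending to $+\infty$ one starts from $P'=xax\,(1+(ax)^{-1})$ instead, and for $N=2$ the two factorizations of $P'$ exchange their roles. For $N=4$ the element $ax$ has height $0$, and neither series converges.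

The next section shows that invertibility in both directions makes $\ker\varphi$ finitely generated. Together with the positive braids $s>0$, this shows that $K(3,4\,|\,2,2s)$ is fibered for every $s\ne0$ except $s=-2$.

The example also shows why dominance matters beyond computing a coefficient. Without it, a leading coefficient $1$ could arise as $2-1$ from three distinct group elements of the same height, which cancel in $\mathbb Z[t^{\pm1}]$ but not in $\mathbb ZG$. With dominance and positive entries, the coefficient $\pm1$ comes from a single top summand in each of $P'$ and $Q''$.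

\section{Novikov rings and fibering}\label{sec:novikov}

Let $G$ be a group, $\varphi\colon G\to\mathbb Z$ an epimorphism, and $\psi=\pm\varphi$. The \emph{Novikov ring} $R_\psi$ consists of the formal sums $\zeta=\sum n_gg$ ($g\in G$, $n_g\in\mathbb Z$) that have, for every real $c_0$, only finitely many terms with $\psi(g)\ge c_0$. Let $M_\psi(\zeta)$ be the maximum of $\psi$ on the support of $\zeta$, with $M_\psi(0)=-\infty$. Products are well defined: if $g=g_1g_2$ with $g_1,g_2$ in the supports of $\zeta_1,\zeta_2$, then $\psi(g_1)\ge\psi(g)-M_\psi(\zeta_2)$, which leaves finitely many choices for each lower bound on $\psi(g)$. Moreover $M_\psi(\zeta_1\zeta_2)\le M_\psi(\zeta_1)+M_\psi(\zeta_2)$. For $G=\mathbb Z$ the ring $R_\varphi$ is $\mathbb Z((t^{-1}))$.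

Call $\zeta\in R_\psi$ \emph{$\psi$-monic} if it has a unique term of maximal $\psi$-value and this term is $\pm g$. Then $\zeta=\pm g(1-\nu)$ with $M_\psi(\nu)\le-1$. The series $\sum_{n\ge0}\nu^n$ converges, since $M_\psi(\nu^n)\le-n$. So $\zeta$ is a unit, and $M_\psi(\zeta^{-1})=-M_\psi(\zeta)$.

\begin{lemma}\label{lem:invertible}
Let $P',P'',Q',Q''\in R_\psi$, where $P'$ and $Q''$ are $\psi$-monic and $M_\psi(P')+M_\psi(Q'')>M_\psi(P'')+M_\psi(Q')$. Then the matrix $A$ in \eqref{eq:A} is invertible over $R_\psi$.
\end{lemma}

\begin{proof}
We have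
\[
\begin{pmatrix}1&0\\-P''P'^{-1}&1\end{pmatrix}A=\begin{pmatrix}P'&-Q'\\0&-(Q''-P''P'^{-1}Q')\end{pmatrix},
\]
and $M_\psi(P''P'^{-1}Q')\le M_\psi(P'')-M_\psi(P')+M_\psi(Q')<M_\psi(Q'')$. So $Q''-P''P'^{-1}Q'$ is $\psi$-monic, and the right side is triangular with units on the diagonal.
\end{proof}

\begin{proposition}\label{prop:fg}
Let $G=\langle a,b,c\mid R_1,R_2\rangle$, and let $\varphi\colon G\to\mathbb Z$ be an epimorphism with $\varphi(c)\ne0$. If the $2\times2$ matrix $(\partial R_i/\partial a,\ \partial R_i/\partial b)$ is invertible over $R_\varphi$ and over $R_{-\varphi}$, then $\ker\varphi$ is finitely generated.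
\end{proposition}

A group that acts freely and cocompactly on a connected graph is finitely generated. The group $\ker\varphi$ acts in this way on a slab of bounded height in the Cayley graph of $G$, provided the slab is connected. The Novikov rings enter because they let us push a path out of a half-space: infinite chains that escape downward are allowed, and truncating them leaves a finite homology.

\begin{proof}
Let $\mathcal U$ be the universal cover of the presentation complex. It has vertex set $G$, edges $g\mathbf e_\sigma$ from $g$ to $g\sigma$ for $\sigma\in\{a,b,c\}$, and $2$-cells $g\mathbf d_1,g\mathbf d_2$, where $g\mathbf d_i$ is attached along the loop that starts at $g$ and spells $R_i$. Its cellular chain complex consists of free left $\mathbb ZG$-modules, with $\partial\mathbf d_i=\sum_\sigma(\partial R_i/\partial\sigma)\mathbf e_\sigma$ and $\partial\mathbf e_\sigma=\sigma-1$. Tensoring with $R_\psi$ gives a complex $R_\psi^2\to R_\psi^3\to R_\psi$ of row vectors. Its elements are infinite chains with finitely many cells above each level of $\psi$.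

\emph{Step 1: the complex is exact in the middle, for $\psi=\pm\varphi$.} The second map is $(\zeta_a,\zeta_b,\zeta_c)\mapsto\zeta_a(a-1)+\zeta_b(b-1)+\zeta_c(c-1)$. Since $\psi(c)\ne0$, the element $c-1$ is $\psi$-monic, hence a unit. So a cycle is determined by $(\zeta_a,\zeta_b)$. By hypothesis every pair $(\zeta_a,\zeta_b)$ occurs for a boundary. Hence every cycle is a boundary.

Choose an integer $B\ge0$ such that the heights of any two vertices of a closed cell of $\mathcal U$ differ by at most $B$. For a condition on vertices, such as $\psi\le0$, let $\mathcal U(\psi\le0)$ be the subcomplex of all cells whose vertices satisfy it.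

\emph{Step 2: $\mathcal U(\psi\le0)$ is connected.} For $g\in G$ let $\mathbf r_g$ be the descending ray $-\sum_{k\ge1}gc^{-k}\mathbf e_c$ if $\psi(c)>0$, and $\sum_{k\ge0}gc^k\mathbf e_c$ if $\psi(c)<0$. In both cases the boundary telescopes to $\partial\mathbf r_g=-g$, and the edges of $\mathbf r_g$ lie in $\mathcal U(\psi\le0)$ if $\psi(g)\le0$. Let $g\neq1$ with $\psi(g)\le0$, and let $\mathbf w$ be the chain of an edge path from $1$ to $g$, so $\partial\mathbf w=g-1$. Then $\mathbf w+\mathbf r_g-\mathbf r_1$ is a cycle, and by Step~1 it equals $\partial\mathbf y$ for an infinite $2$-chain $\mathbf y$. Write $\mathbf y=\mathbf y_0+\mathbf y_1$, where $\mathbf y_0$ consists of the finitely many terms $g'\mathbf d_i$ with $\psi(g')>-B$. The cells of $\mathbf y_1$ lie in $\mathcal U(\psi\le0)$. The chain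
\[
\mathbf w-\partial\mathbf y_0=\partial\mathbf y_1-\mathbf r_g+\mathbf r_1
\]
is finite by the left side, is supported in $\mathcal U(\psi\le0)$ by the right side, and has boundary $g-1$. The boundary of a finite $1$-chain has coefficient sum $0$ on each component. So $g$ and $1$ lie in the same component.

\emph{Step 3: $\mathcal U(0\le\varphi\le B)$ is connected.} By Step~2 for $\psi=-\varphi$, the complex $\mathcal U(\varphi\ge0)$ is connected. By Step~2 for $\psi=\varphi$ and left translation by an element of height $B$, so is $\mathcal U(\varphi\le B)$. A closed cell with a vertex of negative height lies in $\mathcal U(\varphi\le B)$, so these two subcomplexes cover $\mathcal U$, and their intersection is $\mathcal U(0\le\varphi\le B)$. The Mayer--Vietoris sequence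
\[
0=H_1(\mathcal U)\to\tilde H_0\bigl(\mathcal U(0\le\varphi\le B)\bigr)\to\tilde H_0\bigl(\mathcal U(\varphi\le B)\bigr)\oplus\tilde H_0\bigl(\mathcal U(\varphi\ge0)\bigr)=0
\]
gives the claim.

The group $\ker\varphi$ acts freely on the connected $1$-skeleton of $\mathcal U(0\le\varphi\le B)$, with one orbit of vertices for each height in $[0,B]$ and at most three orbits of edges starting at each. So $\ker\varphi$ is a quotient of the fundamental group of a finite graph.
\end{proof}

\begin{remark}
One sign is not enough. For $\langle a,b,c\mid cac^{-1}a^{-2},\,b\rangle$ with $\varphi(a)=\varphi(b)=0$, $\varphi(c)=1$, the matrix is diagonal with entries $c-1-a$ and $1$. It is invertible over $R_\varphi$, but $H_1(\ker\varphi)=\mathbb Z[t^{\pm1}]/(t-2)\cong\mathbb Z[\frac12]$ is not finitely generated. This is why Proposition~\ref{prop:dominance} has two parts.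
\end{remark}

We use Stallings' fibration theorem of 1962: \emph{a compact irreducible $3$-manifold with an epimorphism $\varphi\colon\pi_1\to\mathbb Z$ whose kernel is finitely generated and not $\mathbb Z/2$ fibers over the circle, inducing $\varphi$.} A knot exterior is irreducible, and its group is torsion-free.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:formula}, assuming Proposition~\ref{prop:dominance}]
By Lemma~\ref{lem:mirror} we may assume $q>0$. If $s>0$, the knot is fibered \cite{Stallings78}, and $\Delta$ is monic by \eqref{eq:fiberedmonic}. Let $s<0$.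

The Laurent polynomials $P'^\varphi,P''^\varphi,Q'^\varphi,Q''^\varphi$ have nonnegative coefficients. By Proposition~\ref{prop:dominance}, the highest term of $(P'Q''-P''Q')^\varphi$ is $n'n''t^{M'+M''}$, and the lowest term has exponent $\kappa-M'-M''$. The factor $(t^r-1)/(t-1)$ in Lemma~\ref{lem:det} has leading coefficient $1$ and degree $r-1$. So the leading coefficient of $\Delta$ is $\pm n'n''$, and $\deg\Delta=2(M'+M'')-\kappa-(r-1)$. Substituting $pl_0=qk_0-r$ in $\kappa$ gives the stated formula.

If $K$ is fibered, then \eqref{eq:fiberedmonic} gives $n'n''=1$ and $\deg\Delta=2\cdot\operatorname{genus}(K)$. Conversely, let $\Delta$ be monic, so $n'=n''=1$. Each of $P'$, $Q''$ has a unique highest summand by definition and a unique lowest summand by Proposition~\ref{prop:dominance}(b), so both are $\psi$-monic for $\psi=\pm\varphi$. Since summands with positive coefficients do not cancel, $M_\varphi(S)=\operatorname{top}S$ and $M_{-\varphi}(S)=-\operatorname{bot}S$ for all four entries. Parts (a) and (b) of Proposition~\ref{prop:dominance} are therefore the inequality of Lemma~\ref{lem:invertible}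 for $\psi=\varphi$ and $\psi=-\varphi$. So $A$ is invertible over both rings, and so is the matrix of Fox derivatives, which differs from $A$ by integer row operations. As $\varphi(c)=r\ne0$, Proposition~\ref{prop:fg} shows that $\ker\varphi$ is finitely generated, and $K$ is fibered by Stallings' theorem.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sufficient}]
Both conditions are invariant under $(q,s)\mapsto(-q,-s)$, and the case $qs>0$ is settled, so let $q>0>s$. If $n'>1$, there are $0\le k'<k<k_0$ with $q(k-k')=Nd$, where $d=f(k+1)-f(k'+1)$ satisfies $1\le d\le m-1\le r-1$, because $f(1)=1$ and $m\le f(p)=r$. If $n''>1$, there are $l_0\le l'<l<q$ with $p(l-l')=Nd$ and $1\le d\le r$. In both equations the left side is less than $pq$ and the right side is at least $N$, so neither holds under (i). Under (ii), the first equation gives $q\mid d$ with $d\le r-1<q$, and the second gives $p\mid d$ with $d\le r<p$; both are impossible. So $n'=n''=1$.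
\end{proof}

\section{Lattice points in a strip}\label{sec:strip}

By \eqref{eq:crossing}, the letters $x$ in $w_V$ and $w_W$ correspond to lattice points $(k,n)$ with $0\le qk-pn<r$. The heights \eqref{eq:heights} are linear functions minus $N$ times a count of such points. This section isolates the statement about these points that we need. It is independent of knot theory. The proof is an induction that changes the basis, the width of the strip, and the linear function, so we allow $r<p+q$ in place of $r<p$ and arbitrary positive weights.

\subsection*{The setting}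
A \emph{strip system} consists of an affine lattice of rank two with origin $o$ and basis $u,v$, coprime integers $p,q\ge1$, an integer $r$ with $1\le r<p+q$, and real numbers $L_u,L_v,N>0$. For $z=o+z_1u+z_2v$ put
\[
\tau(z)=qz_1-pz_2,\qquad L(z)=L_uz_1+L_vz_2 .
\]
We identify points with vectors based at $o$ and put $E=pu+qv$, so $\tau(E)=0$. Write $z\preceq w$ if $w-z\in\mathbb Z_{\ge0}u+\mathbb Z_{\ge0}v$; intervals such as $[z,w)$ refer to this order. If $z,w$ are incomparable, then $z-w=\pm(iu-jv)$ with $i,j\ge1$, so $|\tau(z)-\tau(w)|\ge p+q$. Since $r<p+q$, \emph{the strip $\{0\le\tau\le r\}$ is totally ordered}. Since $\gcd(p,q)=1$, each integer is a value of $\tau$, and $\tau(z)=\tau(w)$ if and only if $z-w\in\mathbb ZE$. Consequently each value in $\{0,\dots,r\}$ is $\tau(z)$ for exactly one $z\in[o,E)$: among the points with this value, take the least one with $z\succeq o$; then $z-E\prec o$.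

Let $e\in(o,E)$ be the point with $\tau(e)=r$. It cuts one period of the strip into two chains. Put $X=\{0\le\tau<r\}$ and
\[
Y'=\{z\in(o,e):0<\tau(z)<r\},\qquad Y''=\{z\in(e,E):0<\tau(z)<r\},
\]
\[
Z'=Y'\cup\{e\},\qquad Z''=Y''\cup\{E\}.
\]
Then $X\cap[o,E)=\{o\}\cup Y'\cup Y''$. For $z\succeq o$ in the strip let
\[
I(z)=\#\bigl(X\cap[o,z)\bigr),\qquad H(z)=L(z)-NI(z).
\]
The \emph{rank} of $z$ in a finite chain is the number of elements of the chain that precede it. On $Z'$ we have $I=1+\text{rank}$, and on $Z''$ we have $I=1+|Y'|+\text{rank}$. So on each chain $H=L-N\cdot\text{rank}+\text{const}$, and the maximizers of $H$ depend only on the ordered sets $Z'$, $Z''$, on $N$, and on $L$ up to a constant.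

\begin{lemma}[Strip Lemma]\label{lem:strip}
Suppose that $H$ attains its maximum on $Z'$ at a single point $z'$ and its maximum on $Z''$ at a single point $z''$. Then $\tau(z')>\tau(z'')$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\clip (-0.5,-0.5) rectangle (5.5,3.5);
\fill[gray!20] (-1,-0.6)--(6,3.6)--(6,2.8)--(-1,-1.4)--cycle;
\end{scope}
\foreach \x in {0,...,5} \foreach \y in {0,...,3} \fill[gray] (\x,\y) circle (0.8pt);
\draw (0,0)--(1,0)--(2,1)--(3,1)--(4,2)--(5,3);
\foreach \x/\y in {1/0,2/1,3/1} \fill (\x,\y) circle (2.4pt);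
\foreach \x/\y in {4/2,5/3} \draw[fill=white,thick] (\x,\y) circle (2.4pt);
\node[above left] at (0,0) {$o$};
\node[below right] at (1,0) {$3$};
\node[above left] at (2,1) {$1$};
\node[below right] at (3,1) {$e,\ 4$};
\node[above left] at (4,2) {$2$};
\node[above left] at (5,3) {$E,\ 0$};
\end{tikzpicture}
\caption{The strip $0\le 3z_1-5z_2\le4$ (so $p=5$, $q=3$, $r=4$). Its lattice points from $o$ to $E=(5,3)$ form a chain; the numbers are the values of $\tau=3z_1-5z_2$. The solid points form $Z'$, which ends at the point $e$ on the lower edge; the hollow points form $Z''$.}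
\label{fig:strip}
\end{figure}

\begin{example}
In Figure~\ref{fig:strip} the values of $\tau$ are $3,1,4$ on $Z'$ and $2,0$ on $Z''$. The lemma could fail only for $\tau(z')=1$, $\tau(z'')=2$. The step into $(2,1)$ is $u+v$, so $z'=(2,1)$ requires $L_u+L_v-N>0$. The step out of $(4,2)$ is also $u+v$, so $z''=(4,2)$ requires $L_u+L_v-N<0$. The two chains are built from the same few steps, and the signs of the increments of $H$ constrain both maximizers at once. In general these signs confine $z'$ and $z''$ to a narrower strip. The count $I$ differs from the count in the narrower strip by a linear function, which we absorb into $L$.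
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:strip}]
A small change of $L_u,L_v,N$ does not change unique maximizers on finite sets. So we may assume that the system is \emph{generic}: $L_u,L_v,N$ are linearly independent over $\mathbb Q$. In a generic system the maximizers are unique, since $H(z)=H(w)$ gives $L(z)-L(w)\in\mathbb ZN$ and hence $z=w$. We prove the lemma for generic systems by induction on $(r,p+q)$ in lexicographic order. Each new triple of weights below arises from the old one by an invertible integer matrix, so it is again generic.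

\medskip\noindent\emph{Symmetry.} Consider the system with origin $e$, basis $(v,u)$, parameters $(q,p,r)$, and weights $(L_v,L_u,N)$. Its function $\tau$ is $r-\tau$, its order is the old order, and its points $o,e,E$ are $e,\ E,\ e+E$. Its chains are $Z''$ and $Z'+E$, in this order, so its maximizers are $z''$ and $z'+E$. Its conclusion $r-\tau(z'')>r-\tau(z')$ is the old one. So we may exchange $(p,L_v)$ with $(q,L_u)$ at no cost; the pair $(r,p+q)$ does not change.

\medskip\noindent\emph{Narrow strips: $r<\max(p,q)$.} Here $p\ne q$, since $p=q=1$ would give $r<1$. By symmetry let $p>q$, so $r<p$. Use the basis $(u,u+v)$. From $\tau=q(z_1-z_2)-(p-q)z_2$ and $E=(p-q)u+q(u+v)$ we see that the parameters become $(p-q,q)$, with the same $\tau$ and $E$, and $r<(p-q)+q$. The weights are $L_u$ and $L_u+L_v$. The new order implies the old one, and both are total on the strip, so they agree there. All data are unchanged, while $p+q$ has dropped.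

\medskip\noindent\emph{The cases $r=q$ and $r=p$.} If $r=q$, then $e=u$ and $Z'=\{e\}$, and $\tau(e)=r$ exceeds all values of $\tau$ on $Z''$. The case $r=p$ follows by symmetry. From now on
\[
p,\,q<r<p+q .
\]

\medskip\noindent\emph{The steps of the chain.} The successor of $z$ in $X$ is
\begin{equation}\label{eq:steps}
z+u\ \text{ if }\tau(z)<r-q;\qquad z+u+v\ \text{ if }r-q\le\tau(z)<p;\qquad z+v\ \text{ if }\tau(z)\ge p.
\end{equation}
Indeed, $z+u\in X$ if and only if $\tau(z)<r-q$, and $z+v\in X$ if and only if $\tau(z)\ge p$. In the middle range no point $z+iu$ or $z+jv$ with $i,j\ge1$ lies in $X$, while $\tau(z+u+v)\in[r-p,q)\subset[0,r)$. We record: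
\begin{equation}\label{eq:diagonal}
\text{a step }u+v\text{ ends at a point with }\tau\in[r-p,q).
\end{equation}
Put $e^-=e-u$ and $e^+=e+v$. Then $\tau(e^-)=r-q\in(0,p)$, so $e^+$ is the successor of $e^-$ in $X$, and $\tau(e^+)=r-p>0$. We have $e^-\succ o$, for otherwise $e^-\prec o$ and $o\prec e\prec u$, which is impossible. Since $e^-\prec e\prec e^+$, the chain $Y'$ runs from $u$, the successor of $o$, to $e^-$, and $Z''$ runs from $e^+\in Y''$ to $E$. Consecutive elements of $Y'$, and of $Z''$, are successors in $X$. So $H$ changes by
\[
d_u=L_u-N,\qquad d_v=L_v-N,\qquad d_{uv}=L_u+L_v-N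
\]
along steps $u$, $v$, $u+v$, and $H(e)-H(e^-)=d_u$. These numbers are nonzero, and $d_{uv}>d_u,d_v$ because the weights are positive. The following cases exhaust the possible signs.

\medskip\noindent\emph{Case 1: $d_u,d_v>0$.} All steps increase $H$, so $z'=e$ and $\tau(z')=r>\tau(z'')$.

\medskip\noindent\emph{Case 2: $d_{uv}<0$.} All steps decrease $H$, so $z'=u$, $z''=e^+$, and $q>r-p$.

\medskip\noindent\emph{Case 3: $d_u$ and $d_v$ have opposite signs.} By symmetry let $d_u<0<d_v$; then $d_{uv}>0$, and only steps $u$ decrease $H$. So $z'\ne e$; if $z'\ne e^-$, the step leaving $z'$ is $u$, and $\tau(z')<r-q$ by \eqref{eq:steps}; if $z''\ne E$, likewise $\tau(z'')<r-q$. This suggests the strip of width $r^*=r-q\in[1,r)$. Consider the system with the same $o,u,v,p,q$, with $r^*$, and with weights $L_u,\ d_v,\ N$, marking its objects by a star. Then $e^*=e^-$. The chain $Z'^*$ consists of $e^-$ and the points of $(o,e^-)$ with $0<\tau<r^*$, so $z'\in Z'^*\subset Y'$. The points of $(e^-,E)$ with $0<\tau<r^*$ lie in $X$, so they are $\succeq e^+$. Hence $z''\in Z''^*\subset Z''$.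

Let $z\in X$, $z\succeq o$. The points of $X\cap[o,z)$ are the starting points of the steps from $o$ to $z$. By \eqref{eq:steps} a step contains $v$ exactly when it starts at $\tau\ge r^*$, and there are $z_2$ such steps. So $I(z)=I^*(z)+z_2$ and $H(z)=L_uz_1+(L_v-N)z_2-NI^*(z)=H^*(z)$. Thus $z'$ and $z''$ are the maximizers of the new system, and $\tau(z')>\tau(z'')$ by induction.

\medskip\noindent\emph{Case 4: $d_u,d_v<0<d_{uv}$.} We have $p\ne q$, since $p=q=1$ would give $1<r<2$. By symmetry let $q>p$. Put $\rho=r-q$, so $1\le\rho<p$ and $\rho<r-p$.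

\emph{Location of the maximizers.} Only steps $u+v$ increase $H$. So $z'\ne e$, and either $z'=u$ or the step into $z'$ is $u+v$, in which case $\rho<\tau(z')<q$ by \eqref{eq:diagonal}. The step into $E$ is not $u+v$, by \eqref{eq:diagonal} and $r-p>0$, so $z''\ne E$. Either $z''=e^+$ or the step into $z''$ is $u+v$; in both cases $\tau(z'')\in[r-p,q)$, so $\rho<\tau(z'')<q$. Both maximizers lie in the narrower strip $\rho\le\tau\le q$.

\emph{Counting.} Let $X_q=\{0\le\tau<q\}$. The successor of $w$ in $X_q$ is $w+v$ if $\tau(w)\ge p$, and $w+u+v$ if $\tau(w)<p$, because $w+iu\notin X_q$ for $i\geq1$. Each step contains one $v$, so $\#(X_q\cap[o,z))=z_2$ for $z\in X_q$, $z\succeq o$. The points of $X\setminus X_q$ are the points $w+u$ with $0\le\tau(w)<\rho$. For such $w$ and any $z\in X_q$ we have $w+u\prec z$ if and only if $w\prec z$, since $w\prec z$ implies $z\succeq w+u+v$. Applying this to $z$ and to $o$, we see that $w+u\in[o,z)$ if and only if $w\in[o,z)$. Therefore, for $z\in X_q$ with $z\succeq o$,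
\begin{equation}\label{eq:count}
I(z)=z_2+\#\{w\in[o,z):0\le\tau(w)<\rho\}=2z_2-\#\{w\in[o,z):\rho\le\tau(w)<q\}.
\end{equation}
The points of the narrower strip enter with a minus sign: earlier points now raise $H$. To recover a penalty we count the later points instead, that is, we reverse the order.

\emph{The reversed system.} Take the origin $\hat o=E+u$, the basis $\hat u=-(u+v)$, $\hat v=-v$, and $\hat p=p$, $\hat q=q-p$, $\hat r=q-\rho=2q-r$. The function $q-\tau$ vanishes at $\hat o$ and has increments $q-p$ and $-p$ along $\hat u$ and $\hat v$, so $\hat\tau=q-\tau$, and the strip $0\le\hat\tau\le\hat r$ is $\rho\le\tau\le q$. We have $1\le\hat r<r$, because $r<p+q<2q$ and $q<r$, and $\hat r<q=\hat p+\hat q$. The new order is total on this strip and implies the reverse of $\prec$, so it is the reverse of $\prec$. Next, $\hat E=\hat o+\hat p\hat u+\hat q\hat v=E+u-pu-qv=u$. The point $\hat e$ is $e^-$, since $\tau(e^-)=\rho$ and $u\prec e^-\prec E+u$; here $e^-\ne u$ as $r\ne2q$. The successors of $e^-$ and $E$ in $X$ are $e^+$ and $E+u$, so $X\cap(e^-,E+u)=Z''$. Hence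
\[
\hat Y'=Y''\cap\{\rho<\tau<q\},\quad\hat Z'=\hat Y'\cup\{e^-\},\qquad\hat Y''=Y'\cap\{\rho<\tau<q\},\quad\hat Z''=\hat Y''\cup\{u\},
\]
and $z'\in\hat Z''\subset Z'$, $z''\in\hat Y'\subset Z''$. Following \eqref{eq:count}, take $\hat L(z)=L(z)-2Nz_2$, up to a constant, and the same $N$. The weights are positive:
\[
\hat L_{\hat u}=2N-L_u-L_v=-(d_u+d_v)>0,\qquad\hat L_{\hat v}=2N-L_v=N-d_v>0 .
\]

\emph{Comparison.} Let $\operatorname{rk}$ denote the rank in $\hat Z'$ or $\hat Z''$ for the reversed order. In $[o,E)$ only $e^-$ has $\tau=\rho$. For $z\in\hat Y''$ we have $z\prec e^-$, so the set counted at the end of \eqref{eq:count} is $\{w\in\hat Y'':w\prec z\}$, with $|\hat Y''|-1-\operatorname{rk}(z)$ elements. Hence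
\[
H=\hat L-N\operatorname{rk}+N(|\hat Y''|-1)\quad\text{on }\hat Y''.
\]
This also holds at $u$, where $\operatorname{rk}(u)=|\hat Y''|$ and both sides equal $L_u-N$. So $z'$ is the maximizer of the reversed system on $\hat Z''$. For $z\in\hat Y'$ the counted set consists of $\hat Y''$, $e^-$, and $\{w\in\hat Y':w\prec z\}$, with $|\hat Y''|+|\hat Y'|-\operatorname{rk}(z)$ elements in total. So $H=\hat L-N\operatorname{rk}+\text{const}$ on $\hat Y'$, and $z''$ maximizes $\hat H$ on $\hat Y'$. It remains to exclude $e^-$. The point $e^+$ lies in $\hat Y'$, as $\rho<r-p<q$, and it is the last element of $\hat Y'$ in the reversed order. Since $e^-=e^++\hat u$,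
\[
\hat H(e^-)-\hat H(e^+)=\hat L_{\hat u}-N=-d_{uv}<0 .
\]
So $z''$ is the maximizer on $\hat Z'$. By induction $\hat\tau(z'')>\hat\tau(z')$, that is, $\tau(z')>\tau(z'')$.
\end{proof}

\section{The heights of the matrix entries}\label{sec:heights}

We prove Proposition~\ref{prop:dominance}. Let $p,q,r,N$ be those of the knot, and use the notation of Section~\ref{sec:strip} in the lattice $\mathbb Z^2$ with its standard basis. Then $e=(k_0,l_0)$ and $E=(p,q)$. Since $r<p$, a point of $X$ has $z_2=\lfloor qz_1/p\rfloor$ and $\tau(z)=qz_1\bmod p$. So the points of $X\cap[o,E)$, which we call \emph{counted points}, are the points $(i,\lfloor qi/p\rfloor)$ with $0\le i<p$ and $qi\bmod p<r$, and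
\begin{equation}\label{eq:dictionary}
f(k+1)=\#\{w\text{ counted}:w_1\le k\},\qquad h(l+1)=\#\{w\text{ counted}:w_2\le l\}.
\end{equation}
Because the strip is totally ordered,
\begin{equation}\label{eq:before}
w,z\text{ in the strip},\ \ w_1<z_1\text{ or }w_2<z_2\quad\Longrightarrow\quad w\prec z .
\end{equation}

\subsection*{The top heights}
The sums $P',P''$ are indexed by first coordinates and $Q',Q''$ by second coordinates. To compare them we transfer all four to the chains $Z',Z''$. Put
\[
F_a(z)=qz_1-NI(z),\qquad F_b(z)=pz_2-NI(z),\qquad\text{so that}\quad F_a-F_b=\tau .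
\]

\begin{lemma}\label{lem:transfer}
We have
\begin{align*}
\operatorname{top}P'&\ge\max_{Z'}F_a-q, & \operatorname{top}Q''&\ge\max_{Z''}F_b-p,\\
\operatorname{top}P''&\le\max_{Z''}F_a-q, & \operatorname{top}Q'&\le\max_{Z'}F_b-p.
\end{align*}
\end{lemma}

\begin{proof}
\emph{$P'$.} Let $z\in Z'$ and $k=z_1-1$. Then $k\ge0$, since a point $(0,j)$ with $j>0$ has $\tau<0$, and $k<k_0$, since $z\preceq e$. By \eqref{eq:dictionary} and \eqref{eq:before}, $f(k+1)\le I(z)$. As $N>0$, we get $\varphi(\pi_k)=qk-Nf(k+1)\ge F_a(z)-q$.

\emph{$Q''$.} Let $z\in Z''$ and $l=z_2-1<q$. We have $z_2\ge l_0$, and $z_2=l_0$ would give $z=e+iu$ with $i\ge1$ and $\tau(z)>r$. So $l\ge l_0$. By \eqref{eq:dictionary} and \eqref{eq:before}, $h(l+1)\le I(z)$, so $\varphi(\rho_l)\ge F_b(z)-p$.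

\emph{$P''$.} Let $k_0\le k<p$, and let $z$ be the least element of $Z''$ with $z_1\ge k+1$; it exists because $E$ qualifies. Every $w\in X\cap[o,z)$ has $w_1\le k$: if $w\prec e$, then $w_1\le k_0\le k$, and otherwise $w\in Y''$ and the minimality of $z$ applies. So $f(k+1)\ge I(z)$, and $\varphi(\pi_k)\le q(z_1-1)-NI(z)=F_a(z)-q$.

\emph{$Q'$.} If $l_0=0$, there is nothing to prove. Let $0\le l<l_0$, and let $z$ be the least element of $Z'$ with $z_2\ge l+1$; the point $e$ qualifies. Every $w\in X\cap[o,z)$ is $o$ or lies in $Y'$, so $w_2\le l$ by minimality. So $h(l+1)\ge I(z)$ and $\varphi(\rho_l)\le F_b(z)-p$.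
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dominance}\textup{(a)}]
By Lemma~\ref{lem:transfer} it suffices to show
\begin{equation}\label{eq:gain}
\max_{Z'}F_a-\max_{Z'}F_b>\max_{Z''}F_a-\max_{Z''}F_b .
\end{equation}
The maxima of $F_a$ and $F_b$ on a chain are in general attained at different points, so $F_a-F_b=\tau$ cannot be applied directly. We interpolate. For $\theta\in[0,1]$ let $\Phi_1(\theta)$ and $\Phi_2(\theta)$ be the maxima over $Z'$ and $Z''$ of
\[
F_b+\theta\tau=\theta q\,z_1+(1-\theta)p\,z_2-NI(z).
\]
For $0<\theta<1$ this is the function $H$ of the strip system with weights $L_u=\theta q$, $L_v=(1-\theta)p$, $N$, all positive. Each $\Phi_i$ is a maximum of finitely many affine functions of $\theta$ with slopes $\tau(z)$, and these slopes are distinct on each chain. So $\Phi_1,\Phi_2$ are continuous and piecewise linear, and for all but finitely many $\theta$ the maximizers $z'_\theta,z''_\theta$ are unique, with $d\Phi_1/d\theta=\tau(z'_\theta)$ and $d\Phi_2/d\theta=\tau(z''_\theta)$. By Lemma~\ref{lem:strip} the first derivative exceeds the second. Integrating over $[0,1]$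 gives $\Phi_1(1)-\Phi_1(0)>\Phi_2(1)-\Phi_2(0)$, which is \eqref{eq:gain}.
\end{proof}

\subsection*{The bottom heights}
A point reflection of each chain turns the statement at the top into the statement at the bottom.

\begin{proof}[Proof of Proposition~\ref{prop:dominance}\textup{(b)}]
First, $m=1+|Y'|$. Indeed, $m=f(k_0)$ counts the counted points with $w_1<k_0$; these precede $e$ by \eqref{eq:before}, and a point of $X$ before $e$ with $w_1=k_0$ would be $e-jv$ with $j\ge1$, where $\tau>r$. There are $r$ counted points, one for each value of $\tau$ in $[0,r)$, so $|Y''|=r-m$.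

The map $w\mapsto e-w$ sends $\tau$ to $r-\tau$, reverses the order, and exchanges $o$ and $e$, so it preserves $Y'$. In the same way $w\mapsto e+E-w$ exchanges $e$ and $E$ and preserves $Y''$. Points of $Y'$ satisfy $w_1\le k_0$, $w_2\le l_0$, and points of $Y''$ satisfy $w_1\ge k_0$, $w_2\ge l_0$.

Let $0\le k<k_0$ and $k'=k_0-1-k$. By \eqref{eq:dictionary}, $f(k+1)=1+\#\{w\in Y':w_1\le k\}$, and by the reflection, $f(k'+1)=1+\#\{w\in Y':w_1\le k'\}=1+\#\{w\in Y':w_1\ge k+1\}$. The sum is $2+|Y'|=m+1$.

Let $k_0\le k<p$ and $k'=k_0+p-1-k$. Now $f(k+1)=m+\#\{w\in Y'':w_1\le k\}$ and $f(k'+1)=m+\#\{w\in Y'':w_1\ge k+1\}$. The sum is $2m+|Y''|=m+r$.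

Replacing $w_1,k_0,p,f$ by $w_2,l_0,q,h$ in these two computations gives $h(l+1)+h(l'+1)=m+1$ for $0\le l<l_0$, $l'=l_0-1-l$, and $h(l+1)+h(l'+1)=m+r$ for $l_0\le l<q$, $l'=l_0+q-1-l$. By \eqref{eq:heights}, in each of the four sums the involution $k\mapsto k'$ or $l\mapsto l'$ pairs summands whose heights add up to a constant. So the highest and lowest heights occur equally often, and $\operatorname{top}S+\operatorname{bot}S$ equals
\[
\begin{array}{ll}
q(k_0-1)-N(m+1)\ \text{ for }P', & p(l_0+q-1)-N(m+r)\ \text{ for }Q'',\\[2pt]
q(k_0+p-1)-N(m+r)\ \text{ for }P'', & p(l_0-1)-N(m+1)\ \text{ for }Q'\ne0 .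
\end{array}
\]
Both rows add up to $\kappa$. The first gives $\operatorname{bot}P'+\operatorname{bot}Q''=\kappa-M'-M''$. If $Q'=0$, the inequality in (b) is trivial. Otherwise $\operatorname{bot}P''+\operatorname{bot}Q'=\kappa-\operatorname{top}P''-\operatorname{top}Q'$, which exceeds $\kappa-M'-M''$ by part (a).
\end{proof}

This completes the proof of Proposition~\ref{prop:dominance}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:formula} and of Corollary~\ref{cor:sufficient}.

\begin{thebibliography}{9}

\bibitem{Stallings78}
Stallings, \emph{Constructions of fibred knots and links}, 1978.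

\bibitem{Stoimenow}
A.~Stoimenow, \emph{Properties of closed 3-braids}, arXiv:math/0606435 (2006).

\end{thebibliography}
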